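\title{No translation invariant Borel hull for the meager ideal}

\begin{abstract}
Every meager set is contained in a meager Borel set. We prove in ZFC that on the groups $2^\omega$ and $\mathbb R$ this Borel set cannot be chosen in a way that commutes with translations, which answers a question of Roslanowski and Shelah. The obstruction is a subgroup, built from a nonprincipal ultrafilter, that is covered by countably many closed null sets and leaves invariant no Borel set other than the empty set and the whole group. The subgroup can be made null for any prescribed Hausdorff measure, and Borel sets can be replaced by wider classes. For the ideal of strong measure zero sets a translation invariant Borel hull exists if and only if all such sets are countable. Finally, a locally compact Polish group has a translation invariant Borel hull for its meager ideal, or for its Haar null ideal, if and only if it is discrete.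
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\omega=\{0,1,2,\dots\}$. Until Section~\ref{sec:lc}, $G$ is one of two groups. The first is the Cantor group $2^\omega$ of all sequences $z=(z(i))_{i\in\omega}$ of zeros and ones, with the product topology, the coin-tossing measure $\lambda$ and coordinatewise addition modulo $2$. The second is $\mathbb R$, with its usual topology, Lebesgue measure (also written $\lambda$) and addition. We write $+$ in both groups. A set is \emph{nowhere dense} if its closure has empty interior, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{null} if it has measure zero. The meager sets and the null sets form $\sigma$-ideals $\mathcal M$ and $\mathcal N$, both closed under translations. The group $G$ belongs to neither: it is not meager by the Baire category theorem, and it has positive measure. All arguments are in ZFC.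

A meager set $\bigcup_m A_m$ with $A_m$ nowhere dense is contained in the meager Borel set $\bigcup_m\overline{A_m}$, and a null set is contained in a null $G_\delta$ set. So, by the axiom of choice, we may pick for each small set $A$ a small Borel set $\psi(A)\supseteq A$. We ask whether the choice can respect the group structure.

\begin{definition}\label{def:hull}
Let $\mathcal I$ be a family of subsets of $G$ closed under translations. A \emph{translation invariant Borel hull} for $\mathcal I$ is a map $\psi$ from $\mathcal I$ to the Borel subsets of $G$ such that, for all $A\in\mathcal I$ and $t\in G$,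
\[
A\subseteq\psi(A),\qquad \psi(A)\in\mathcal I,\qquad \psi(A+t)=\psi(A)+t .
\]
\end{definition}

The following problem was posed by Roslanowski and Shelah \cite{RS}.

\begin{quote}
\emph{Is it consistent with ZFC that there is a translation invariant Borel hull for the meager ideal on $2^\omega$? On $\mathbb R$?}
\end{quote}

To see what invariance demands, let $\operatorname{Per}(A)=\{t\in G: A+t=A\}$ be the group of periods of a set $A$. For a subgroup $H\le G$, call $B\subseteq G$ \emph{$H$-invariant} if $B+t=B$ for all $t\in H$. Equivalently, $B$ is a union of cosets of $H$; in particular the complement of an $H$-invariant set is $H$-invariant.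

\begin{proposition}\label{prop:periods}
Let $\mathcal I$ be a family of subsets of $G$ closed under translations. There is a translation invariant Borel hull for $\mathcal I$ if and only if every $A\in\mathcal I$ is contained in a $\operatorname{Per}(A)$-invariant Borel set $B\in\mathcal I$.
\end{proposition}

\begin{proof}
If $\psi$ is a hull and $t\in\operatorname{Per}(A)$, then $\psi(A)+t=\psi(A+t)=\psi(A)$, so $B=\psi(A)$ works. Conversely, choose one set $A$ from each class $\{A+t:t\in G\}$, choose $B$ for it as in the statement, and put $\psi(A+t)=B+t$. If $A+t=A+s$, then $t-s\in\operatorname{Per}(A)$, so $B+t=B+s$ and $\psi$ is well defined. The set $B+t$ is Borel, lies in $\mathcal I$ and contains $A+t$, and $\psi((A+t)+s)=B+t+s=\psi(A+t)+s$.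
\end{proof}

Let $\mathcal I$ be $\mathcal M$ or $\mathcal N$. A set $A\in\mathcal I$ with countably many periods causes no trouble: if $B_0\in\mathcal I$ is any Borel superset of $A$, then $B=\bigcup_{t\in\operatorname{Per}(A)}(B_0+t)$ is as required. The question therefore concerns small sets with uncountably many periods, and the basic examples are subgroups $H\in\mathcal I$, for which $\operatorname{Per}(H)=H$. The known background of the problem is phrased in terms of subgroups.
\begin{itemize}
\item[(i)] If $G$ has a non-null meager subgroup, then there is no translation invariant Borel hull for $\mathcal M$ on $G$. If $G$ has a non-meager null subgroup, then there is none for $\mathcal N$.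
\item[(ii)] In ZFC, both $2^\omega$ and $\mathbb R$ have non-meager null subgroups.
\item[(iii)] It is consistent with ZFC that every meager subgroup of $2^\omega$, and of $\mathbb R$, is null.
\end{itemize}
Facts (i) and (ii) settle the case of $\mathcal N$; fact (iii) shows that the same route cannot settle the case of $\mathcal M$. It is worth seeing the mechanism behind (i), say for a non-null subgroup $H\le\mathbb R$. A subgroup of $\mathbb R$ that is not dense is cyclic, so $H$ is dense. Let $B$ be an $H$-invariant Borel set. For $r>0$ the function $x\mapsto\lambda(B\cap(x-r,x+r))/2r$ is continuous and $H$-periodic, hence constant; by the Lebesgue density theorem these functions converge almost everywhere to the indicator of $B$ as $r\to0$, so $B$ or its complement is null. Whichever is null contains no coset of $H$ and is therefore empty. Thus the only $H$-invariant Borel sets are $\emptyset$ and $\mathbb R$, and if $H$ is meager, the condition of Proposition~\ref{prop:periods} fails for $A=H$.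

In this argument $H$ has few invariant Borel sets because it is large in measure. In a model of (iii) no meager subgroup is large in measure, and one may guess that in some such model a hull for $\mathcal M$ exists. The guess is wrong.

\begin{theorem}[ZFC]\label{thm:answer}
There is no translation invariant Borel hull for $\mathcal M$ on $2^\omega$ or on $\mathbb R$, and none for $\mathcal N$.
\end{theorem}

So the answer to the problem is negative for both groups. The reason is that a subgroup can be small in both senses and still have no invariant Borel sets except the trivial ones. We identify a set $c\subseteq\omega$ with its characteristic function, so that a family of subsets of $\omega$ is a subset of $2^\omega$; ultrafilters are recalled in Section~\ref{sec:ultra}.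

\begin{theorem}[ZFC]\label{thm:subgroup}
Let $G$ be $2^\omega$ or $\mathbb R$. There is a subgroup $H\le G$ with the following properties.
\begin{itemize}
\item[(a)] $H$ is covered by countably many closed null sets. In particular, $H$ is meager and null.
\item[(b)] If $B\subseteq G$ is $H$-invariant and $\emptyset\ne B\ne G$, then there are a nonprincipal ultrafilter $U$ on $\omega$ and a continuous map $f:2^\omega\to G$ with $f^{-1}(B)=U$. In particular, $B$ is not Borel.
\end{itemize}
\end{theorem}

In (a), a closed null set is nowhere dense because nonempty open sets have positive measure.

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:subgroup}]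
Let $\mathcal I$ be $\mathcal M$ or $\mathcal N$ and suppose that $\mathcal I$ has a hull. By (a), $H\in\mathcal I$, so Proposition~\ref{prop:periods} gives an $H$-invariant Borel set $B\in\mathcal I$ with $B\supseteq H$. Then $0\in B$, and $B\ne G$ because $G\notin\mathcal I$. This contradicts (b).
\end{proof}

Section~\ref{sec:ultra} isolates the mechanism behind (b). Sections~\ref{sec:cantor} and~\ref{sec:reals} prove Theorem~\ref{thm:subgroup} for $2^\omega$ and for $\mathbb R$. Section~\ref{sec:small} treats smaller ideals and wider classes of sets, and finds a limit of the method at the strong measure zero sets. Section~\ref{sec:lc} classifies the locally compact Polish groups that admit a hull.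

\section{Ultrafilters and splitting}\label{sec:ultra}

An \emph{ultrafilter} on $\omega$ is a family $U$ of nonempty subsets of $\omega$ that is closed under supersets and finite intersections and contains, for each $c\subseteq\omega$, either $c$ or $\omega\setminus c$; it cannot contain both, since their intersection is empty. It is \emph{nonprincipal} if it contains no finite set, and then it contains every cofinite set. The axiom of choice provides a nonprincipal ultrafilter, and we fix one, $U$, for the rest of the paper.

A subset of a Polish space has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets have the Baire property, and Borel subsets of $2^\omega$ are $\lambda$-measurable. The following fact is standard; it is the source of all non-definability below.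

\begin{lemma}\label{lem:ultra}
The set $U\subseteq2^\omega$ does not have the Baire property and is not $\lambda$-measurable. In particular, $U$ is not Borel.
\end{lemma}

\begin{proof}
If $c\in U$ and $c'$ differs from $c$ on a finite set $e$, then $c'\supseteq c\cap(\omega\setminus e)\in U$. So $U+t=U$ for every $t\in2^\omega$ with finitely many nonzero coordinates. We first run the topological and the Kolmogorov zero--one laws for $U$. For a binary word $s$ of length $k$ let $[s]$ be the set of sequences that begin with $s$. If $s,s'$ both have length $k$, a translation by some $t$ supported in $\{0,\dots,k-1\}$ maps $[s]$ onto $[s']$ and $U$ onto $U$; it is a measure preserving homeomorphism.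

Suppose that $U$ has the Baire property and is not meager. Then $U$ differs by a meager set from a nonempty open set, so $[s]\setminus U$ is meager for some $s$. Translating, $[s']\setminus U$ is meager for every $s'$ of the same length, so $2^\omega\setminus U$ is meager. Suppose that $U$ is measurable. The $2^k$ sets $U\cap[s]$ with $s$ of length $k$ have equal measure, so $\lambda(U\cap[s])=\lambda(U)\lambda([s])$. Two finite measures that agree on all $[s]$ agree on Borel sets, so $\lambda(U\cap E)=\lambda(U)\lambda(E)$ for all measurable $E$. Taking $E=U$ gives $\lambda(U)\in\{0,1\}$.

Now $c\mapsto\omega\setminus c$ is a measure preserving homeomorphism of $2^\omega$ that exchanges $U$ and its complement. If one of the two sets were meager, both would be, contrary to the Baire category theorem; and if $U$ were measurable, then $\lambda(U)=1/2$.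
\end{proof}

The simplest subgroup made from $U$ has property (b) of Theorem~\ref{thm:subgroup} but not property (a).

\begin{example}\label{ex:index2}
Let $H_0$ be the set of $z\in2^\omega$ whose zero set $\{i:z(i)=0\}$ belongs to $U$. If $z$ and $z'$ vanish on $c,c'\in U$, then $z+z'$ vanishes on $c\cap c'\in U$; also $0\in H_0$ and $-z=z$. So $H_0$ is a subgroup. The characteristic function of $c$ has zero set $\omega\setminus c$, so $H_0=2^\omega\setminus U$, and adding the constant sequence $1$ carries $H_0$ onto $U$. Hence $H_0$ has index $2$, and the $H_0$-invariant sets are $\emptyset$, $H_0$, $U$ and $2^\omega$; the middle two are not Borel. But $H_0$ is neither meager nor null, since two of its translates cover $2^\omega$.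
\end{example}

Listing the invariant sets is no longer possible for a small subgroup, which has uncountably many cosets; we must show that every nontrivial union of cosets fails to be Borel. Look at the example again. Take $x,y\in2^\omega$, and for $c\subseteq\omega$ let $f(c)$ be the sequence that agrees with $x$ on $c$ and with $y$ on $\omega\setminus c$. Then $f(c)+x$ vanishes on $c$ and $f(c)+y$ vanishes on $\omega\setminus c$. So $f(c)\in x+H_0$ if $c\in U$, and $f(c)\in y+H_0$ if $c\notin U$. The continuous map $f$ visits only the cosets of $x$ and of $y$, and $U$ decides which. An invariant set that contains $x$ and omits $y$ therefore pulls back to $U$, and the index of the subgroup plays no role in this argument. We record it in a form that will be used three times.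

\begin{lemma}[Splitting lemma]\label{lem:split}
Let $P$ be an abelian topological group and $H\le P$ a subgroup. Suppose that for every $w\in P$ there is a continuous map $c\mapsto u_c$ from $2^\omega$ to $P$ such that
\begin{equation}\label{eq:split}
u_c\in H\ \text{ if } c\in U,\qquad w-u_c\in H\ \text{ if } c\notin U .
\end{equation}
Then for every $H$-invariant set $B$ with $\emptyset\ne B\ne P$ there is a continuous map $f:2^\omega\to P$ with $f^{-1}(B)=U$, and $B$ is not Borel.
\end{lemma}

\begin{proof}
Fix $x\in B$ and $y\notin B$, take the map $c\mapsto u_c$ for $w=y-x$, and put
\[
f(c)=x+u_c=y-(w-u_c).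
\]
The map $f$ is continuous. If $c\in U$, then $f(c)\in x+H\subseteq B$. If $c\notin U$, then $f(c)\in y+H\subseteq P\setminus B$. So $f^{-1}(B)=U$. Continuous preimages of Borel sets are Borel, so $B$ is not Borel by Lemma~\ref{lem:ultra}.
\end{proof}

The two conditions in \eqref{eq:split} never apply to the same $c$, so they do not force $w\in H$. This leaves room for $H$ to be small.

\section{The Cantor group}\label{sec:cantor}

In Example~\ref{ex:index2} each $n\in\omega$ controls the single coordinate $z(n)$, and the condition $z(n)=0$ holds on an open set of measure $1/2$. To make the subgroup small we let each $n$ control infinitely many coordinates. One may picture $z$ as an infinite array and ask that $U$-many rows vanish identically; the map $f$ then copies row $n$ from $x$ if $n\in c$ and from $y$ if $n\notin c$.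

\begin{proof}[Proof of Theorem~\ref{thm:subgroup} for $G=2^\omega$]
Fix a partition of $\omega$ into infinite sets $S_n$, $n\in\omega$, and let $\nu(i)$ be the index $n$ with $i\in S_n$. For $z\in2^\omega$ put
\[
Z(z)=\{n: z(i)=0\text{ for all }i\in S_n\},\qquad H=\{z\in2^\omega: Z(z)\in U\}.
\]
We have $Z(0)=\omega\in U$ and $Z(z+z')\supseteq Z(z)\cap Z(z')$, and every element of $2^\omega$ is its own inverse. Since $U$ is closed under intersections and supersets, $H$ is a subgroup.

(a) Let $M_n=\{z:z(i)=0\text{ for all }i\in S_n\}$. Members of $U$ are nonempty, so $H\subseteq\bigcup_nM_n$. Each $M_n$ is closed. It prescribes at least $k$ coordinates for every $k$, so $\lambda(M_n)\le2^{-k}$ for every $k$.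

(b) We verify the hypothesis of Lemma~\ref{lem:split}. Given $w\in2^\omega$ and $c\subseteq\omega$, let $u_c(i)=0$ if $\nu(i)\in c$ and $u_c(i)=w(i)$ if $\nu(i)\notin c$. The coordinate $u_c(i)$ depends only on whether $\nu(i)\in c$, so $c\mapsto u_c$ is continuous. The sequence $u_c$ vanishes on $S_n$ for $n\in c$, and $w-u_c$ vanishes on $S_n$ for $n\notin c$; that is, $c\subseteq Z(u_c)$ and $\omega\setminus c\subseteq Z(w-u_c)$. If $c\in U$, then $u_c\in H$. If $c\notin U$, then $\omega\setminus c\in U$ and $w-u_c\in H$.
\end{proof}

\begin{remark}\label{rem:hyp}
Each ingredient is needed. If the $S_n$ are singletons, we are back in Example~\ref{ex:index2} and (a) fails. If $U$ is replaced by the principal ultrafilter $\{c:n\in c\}$, then $H=M_n$ is closed. If $U$ is replaced by the filter of cofinite sets, then $H=\bigcup_m\bigcap_{n\ge m}M_n$ is $F_\sigma$. In the last two cases $H$ is itself a proper invariant Borel set, and no version of (b) holds.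
\end{remark}

\section{The real line}\label{sec:reals}

We would like to repeat the construction with binary digits, but vanishing of prescribed digits is not preserved by the group operations. In binary notation let $x=0.00001$, whose first four digits vanish. Then $x+x=0.0001$, because a carry enters the block from the right, and $-x$ is congruent modulo $1$ to $0.11111$. What survives is closeness to an integer. Let $\|r\|$ be the distance from $r\in\mathbb R$ to the nearest integer; this is a continuous $1$-periodic function with $\|r-s\|\le\|r\|+\|s\|$. If the first $\ell$ digits of $x\in[0,1)$ vanish, then $\|x\|\le2^{-\ell}$, and a sum or difference of $k$ such numbers satisfies $\|\cdot\|\le k2^{-\ell}$. Multiplication by $2^a$ reduces a block that starts at position $a$ to this case, since it turns the earlier digits into an integer. So we replace single digits by long blocks of consecutive digits, and we allow a constant factor that absorbs the carries. The bound $k2^{-\ell}$ says nothing when $k\ge2^{\ell-1}$, so the blocks must become longer while the constant stays fixed.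

Fix integers $0=a_0<a_1<a_2<\cdots$ with $\ell_j=a_{j+1}-a_j\to\infty$, and let $I_j=\{i\in\omega:a_j\le i<a_{j+1}\}$ be the $j$th \emph{block}. Fix a partition of $\omega$ into infinite sets $J_n$, $n\in\omega$. For $i\in\omega$ let $\nu(i)=n$, where $i\in I_j$ and $j\in J_n$. Thus $n$ controls the infinitely many blocks $I_j$ with $j\in J_n$.

\begin{proof}[Proof of Theorem~\ref{thm:subgroup} for $G=\mathbb R$]
For $x\in\mathbb R$ put
\[
Z(x)=\Big\{n:\ \sup_{j\in J_n}2^{\ell_j}\|2^{a_j}x\|<\infty\Big\},\qquad H=\{x\in\mathbb R:Z(x)\in U\}.
\]
We have $Z(0)=\omega$, and $\|2^{a_j}(x-y)\|\le\|2^{a_j}x\|+\|2^{a_j}y\|$ gives $Z(x-y)\supseteq Z(x)\cap Z(y)$. So $H$ is a subgroup.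

(a) For $n\in\omega$ and integers $C\ge1$ let
\[
N_{n,C}=\{x\in\mathbb R:\|2^{a_j}x\|\le C2^{-\ell_j}\text{ for all }j\in J_n\}.
\]
If $x\in H$, then $Z(x)$ contains some $n$, and $x\in N_{n,C}$ for every $C$ that bounds the supremum. So $H\subseteq\bigcup_{n,C}N_{n,C}$. Each $N_{n,C}$ is closed, and it is $1$-periodic because $2^{a_j}$ is an integer. For $a\in\omega$ and $0<\varepsilon<1/2$, the set $\{x\in[0,1):\|2^ax\|\le\varepsilon\}$ meets each of the $2^a$ intervals $[k2^{-a},(k+1)2^{-a})$ in two end pieces of length $\varepsilon2^{-a}$, so it has measure $2\varepsilon$. Hence $\lambda(N_{n,C}\cap[0,1))\le2C2^{-\ell_j}$ for all large $j\in J_n$. Since $J_n$ is infinite and $\ell_j\to\infty$, the set $N_{n,C}\cap[0,1)$ is null, and by periodicity so is $N_{n,C}$.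

(b) We first show that vanishing digits put a number into $H$. Let $d\subseteq\omega$ and
\[
r=m+\sum_{i\ge0}r_i2^{-i-1},\qquad m\in\mathbb Z,\quad r_i\in\{0,1\},\quad r_i=0\text{ whenever }\nu(i)\in d .
\]
We claim that $d\subseteq Z(r)$. Let $n\in d$ and $j\in J_n$. Then $r_i=0$ for $i\in I_j$, so
\[
2^{a_j}r=\Big(2^{a_j}m+\sum_{i<a_j}r_i2^{a_j-i-1}\Big)+\sum_{i\ge a_{j+1}}r_i2^{a_j-i-1}.
\]
The term in parentheses is an integer, and the last sum lies in $[0,2^{a_j-a_{j+1}}]=[0,2^{-\ell_j}]$. So $2^{\ell_j}\|2^{a_j}r\|\le1$ for all $j\in J_n$, which gives $n\in Z(r)$.

Now let $w\in\mathbb R$, and write $w=\lfloor w\rfloor+\sum_iw_i2^{-i-1}$ with $w_i\in\{0,1\}$. For $c\subseteq\omega$ put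
\[
u_c=\sum_{\nu(i)\notin c}w_i2^{-i-1},\qquad\text{so that}\qquad w-u_c=\lfloor w\rfloor+\sum_{\nu(i)\in c}w_i2^{-i-1}.
\]
If $c$ and $c'$ agree at $\nu(0),\dots,\nu(k-1)$, then $|u_c-u_{c'}|\le2^{-k}$, so $c\mapsto u_c$ is continuous. The claim, with $d=c$ and with $d=\omega\setminus c$, gives $c\subseteq Z(u_c)$ and $\omega\setminus c\subseteq Z(w-u_c)$. Hence $u_c\in H$ if $c\in U$ and $w-u_c\in H$ if $c\notin U$, and Lemma~\ref{lem:split} applies.
\end{proof}

The condition $\ell_j\to\infty$ was used only in (a). If the $\ell_j$ were bounded, then $2^{\ell_j}\|2^{a_j}x\|\le2^{\ell_j-1}$ would be bounded for every $x$, and $H$ would be all of $\mathbb R$.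

\section{Smaller ideals and wider classes of sets}\label{sec:small}

The proof of Theorem~\ref{thm:answer} used little about $\mathcal M$ and $\mathcal N$, only that they contain $H$ and omit $G$, and little about Borel sets, only that $U$ is not a continuous preimage of one. Both observations lead to stronger statements. We give $\mathbb R$ its usual metric and $2^\omega$ the metric $d(x,y)=2^{-\min\{i:\,x(i)\ne y(i)\}}$ for $x\ne y$; both metrics are translation invariant.

A \emph{gauge} is a nondecreasing function $h:[0,\infty)\to[0,\infty)$ with $h(0)=0=\lim_{r\to0}h(r)$. The Hausdorff measure $\mathcal H^h$ is the outer measure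
\[
\mathcal H^h(A)=\lim_{\delta\to0}\ \inf\Big\{\sum_mh(\operatorname{diam}E_m):\ A\subseteq\bigcup_mE_m,\ \operatorname{diam}E_m\le\delta\Big\},
\]
and $\mathcal N_h$ denotes the family of sets $A$ with $\mathcal H^h(A)=0$. It is closed under subsets, countable unions and translations. The more slowly $h$ tends to $0$, the smaller the sets in $\mathcal N_h$. For example, if $h(r)=1/\log(1/r)$ near $0$, then $r^s\le h(r)$ for each $s>0$ and all small $r$, so the sets in $\mathcal N_h$ have Hausdorff dimension zero.

A \emph{pointclass} $\Gamma$ assigns to each Polish space $X$ a family $\Gamma(X)$ of subsets of $X$; it is \emph{closed under continuous preimages} if $f^{-1}(B)\in\Gamma(X)$ whenever $f:X\to Y$ is continuous and $B\in\Gamma(Y)$. A set is \emph{analytic} if it is a continuous image of a Borel subset of a Polish space and \emph{coanalytic} if its complement is analytic; both pointclasses are closed under continuous preimages, and their members have the Baire property. A set $B\subseteq X$ is \emph{universally measurable} if for every Borel probability measure $\rho$ on $X$ there are Borel sets $B_0\subseteq B\subseteq B_1$ with $\rho(B_1\setminus B_0)=0$.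

\begin{theorem}\label{thm:gauge}
Let $G$ be $2^\omega$ or $\mathbb R$ and let $h$ be a gauge.
\begin{itemize}
\item[(a)] The subgroup $H$ in Theorem~\ref{thm:subgroup} can be chosen so that it is also covered by countably many compact sets of $\mathcal H^h$-measure zero.
\item[(b)] Let $H$ be so chosen, and let $\mathcal I$ be any family of subsets of $G$ with $H\in\mathcal I$. There is no map $\psi$ on $\mathcal I$ with Borel values such that $A\subseteq\psi(A)\ne G$ for $A\in\mathcal I$, and $\psi(A+t)=\psi(A)+t$ whenever $A\in\mathcal I$, $t\in G$ and $A+t\in\mathcal I$.
\item[(c)] Part (b) remains true if ``Borel'' is replaced by analytic, coanalytic, or universally measurable, or by any pointclass closed under continuous preimages all of whose members in $2^\omega$ have the Baire property, or all of whose members in $2^\omega$ are $\lambda$-measurable.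
\end{itemize}
\end{theorem}

\begin{proof}
(a) A long block of zeros after position $a_j$ confines a point to one of about $2^{a_j}$ sets of diameter about $2^{-a_{j+1}}$, and $a_{j+1}$ can be chosen after $a_j$. Precisely, let $a_0=0$, $a_1=1$, and for $j\ge1$ choose $a_{j+1}\ge a_j+j$ so large that
\begin{equation}\label{eq:gauge}
j2^{a_j}\,h(j2^{-a_{j+1}})\le2^{-j};
\end{equation}
this is possible because $h(r)\to0$ as $r\to0$. Then $\ell_j\ge j$, and $j2^{-a_{j+1}}\le j2^{-j-1}\to0$. Take $I_j$, $J_n$ as in Section~\ref{sec:reals}. By \eqref{eq:gauge} and the monotonicity of $h$, a set $A$ satisfies $\mathcal H^h(A)=0$ as soon as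
\begin{quote}
$(\ast)$ for infinitely many $j$, the set $A$ is covered by at most $j2^{a_j}$ sets of diameter at most $j2^{-a_{j+1}}$.
\end{quote}

For $G=2^\omega$, run the construction of Section~\ref{sec:cantor} with $S_n=\bigcup_{j\in J_n}I_j$. The sets $M_n$ that cover $H$ are compact. Let $j\in J_n$, $j\ge1$. A point $z\in M_n$ vanishes on $I_j$, so its first $a_{j+1}$ coordinates are determined by its first $a_j$ coordinates. Hence $M_n$ is covered by $2^{a_j}$ sets $[s]$ with $s$ of length $a_{j+1}$, and these have diameter $2^{-a_{j+1}}$. So $(\ast)$ holds for $M_n$.

For $G=\mathbb R$, the subgroup $H$ of Section~\ref{sec:reals} is covered by the compact sets $N_{n,C}\cap[-m,m]$, $m\ge1$. Let $j\in J_n$ with $j\ge\max(2m+3,2C)$, and let $x\in N_{n,C}\cap[-m,m]$. There is an integer $k$ with $|2^{a_j}x-k|\le C2^{-\ell_j}$; that is, $x$ lies in the interval of radius $C2^{-a_{j+1}}$ around $k2^{-a_j}$. This interval has length $2C2^{-a_{j+1}}\le j2^{-a_{j+1}}$. Since $C2^{-\ell_j}\le C2^{-2C}<1$, we have $|k|\le m2^{a_j}+1$, so at most $2m2^{a_j}+3\le j2^{a_j}$ values of $k$ occur. So $(\ast)$ holds.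

(b), (c) Let $\psi$ be such a map, with values in any of the classes listed, and let $B=\psi(H)$. For $t\in H$ we have $H+t=H\in\mathcal I$, so $B+t=\psi(H+t)=B$. Also $0\in B\ne G$. By Theorem~\ref{thm:subgroup}(b), some continuous preimage $f^{-1}(B)$ is a nonprincipal ultrafilter, which by Lemma~\ref{lem:ultra} neither has the Baire property nor is $\lambda$-measurable. This excludes the two kinds of pointclass named last in (c), and with them the Borel, analytic and coanalytic sets. If $B$ were universally measurable, take $B_0\subseteq B\subseteq B_1$ for the image measure $\rho(E)=\lambda(f^{-1}(E))$. Then $f^{-1}(B)$ lies between the Borel sets $f^{-1}(B_0)$ and $f^{-1}(B_1)$, whose difference is $\lambda$-null, so $f^{-1}(B)$ would be $\lambda$-measurable.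
\end{proof}

\begin{corollary}\label{cor:gauge}
There is no translation invariant Borel hull on $G$ for $\mathcal N_h$, for any gauge $h$ with $\mathcal H^h(G)>0$, nor for the $\sigma$-ideal generated by the closed null sets.
\end{corollary}

\begin{proof}
Each of these ideals contains the subgroup $H$ of Theorem~\ref{thm:gauge}(a) and does not contain $G$, so a hull would be a map as in Theorem~\ref{thm:gauge}(b).
\end{proof}

If $\mathcal H^h(G)=0$, the constant map with value $G$ is a hull for $\mathcal N_h$, so the hypothesis on $h$ is needed.

The subgroup in Theorem~\ref{thm:gauge}(a) depends on $h$, and one may ask for a result about all gauges at once. A set $A\subseteq G$ has \emph{strong measure zero} if for every sequence $\varepsilon_0,\varepsilon_1,\dots$ of positive reals there are sets $E_m$ with $\operatorname{diam}E_m<\varepsilon_m$ and $A\subseteq\bigcup_mE_m$. Let $\mathcal{SN}$ be the ideal of these sets. By Besicovitch's theorem, $\mathcal{SN}=\bigcap_h\mathcal N_h$, where $h$ ranges over the gauges with $h(r)>0$ for $r>0$. For this ideal the existence of a hull reduces to a statement about cardinality; the proof does not use Besicovitch's theorem.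

\begin{proposition}\label{prop:SN}
There is a translation invariant Borel hull for $\mathcal{SN}$ on $G$ if and only if every set in $\mathcal{SN}$ on $G$ is countable.
\end{proposition}

\begin{proof}
Countable sets are Borel, so if all sets in $\mathcal{SN}$ are countable, the identity map is a hull. For the converse it suffices to show that every Borel set in $\mathcal{SN}$ is countable, since a hull places each $A\in\mathcal{SN}$ inside such a set. An uncountable Borel subset of a Polish space contains a homeomorphic copy $K$ of $2^\omega$; let $\rho$ be the image of $\lambda$ on $K$, a probability measure that gives points measure zero. Fix $m$. Every point of $K$ has a relatively open neighborhood of $\rho$-measure less than $2^{-m-2}$. Let $\varepsilon_m>0$ be a Lebesgue number of this open cover of the compact set $K$, so that every subset of $K$ of diameter less than $\varepsilon_m$ lies in one member of the cover. If $K\subseteq\bigcup_mE_m$ with $\operatorname{diam}E_m<\varepsilon_m$, then $K$ is covered by relatively open sets of total measure at most $\sum_m2^{-m-2}=1/2<\rho(K)$, which is absurd. So $K\notin\mathcal{SN}$, and no superset of $K$ is in $\mathcal{SN}$.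
\end{proof}

ZFC does not decide the condition in Proposition~\ref{prop:SN}. For $\mathbb R$ it is the Borel Conjecture, which is consistent by Laver \cite{Laver}. It transfers from $\mathbb R$ to $2^\omega$ through the map $\pi(z)=\sum_iz(i)2^{-i-1}$. Indeed, if $d(z,z')=2^{-k}$, then $z$ and $z'$ agree below $k$ and $|\pi(z)-\pi(z')|\le2^{-k}$, so $\pi$ does not increase diameters and maps $\mathcal{SN}$ into $\mathcal{SN}$; and $\pi$ is at most two-to-one, so a set with countable image is countable. On the other hand, under the continuum hypothesis $G$ contains a Luzin set, that is, an uncountable set $L$ that meets every meager set in a countable set, and $L\in\mathcal{SN}$: given $(\varepsilon_m)$, cover a countable dense set $\{q_m\}$ by open sets $E_{2m}\ni q_m$ of diameter less than $\varepsilon_{2m}$; the complement of $\bigcup_mE_{2m}$ is closed and nowhere dense, so it contains only countably many points of $L$, and these are covered by singletons $E_{2m+1}$. Thus Corollary~\ref{cor:gauge} cannot be extended in ZFC to the intersection over all gauges.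

\section{Locally compact Polish groups}\label{sec:lc}

Let now $G$ be a locally compact Polish group, written multiplicatively with identity $e$. A left Haar measure $\lambda_G$ is a nonzero Borel measure invariant under left translations and finite on compact sets; it is unique up to a scalar, $\sigma$-finite, and positive on nonempty open sets. Left and right Haar measures have the same null sets, and inversion carries one to the other. Let $\mathcal M$ be the meager ideal and $\mathcal N$ the ideal of Haar null sets. Both are preserved by left and right translations and by inversion, and neither contains $G$.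

\begin{theorem}\label{thm:lc}
Let $G$ be a locally compact Polish group. There is a map $\psi$ from $\mathcal M$ to the Borel sets in $\mathcal M$ with $A\subseteq\psi(A)$ and $\psi(tA)=t\psi(A)$ for all $A\in\mathcal M$ and $t\in G$ if and only if $G$ is discrete. The same holds for $\mathcal N$, and for right translations.
\end{theorem}

If $G$ is discrete, then points are open and Haar measure is counting measure, so $\mathcal M=\mathcal N=\{\emptyset\}$ and $\psi(\emptyset)=\emptyset$ works. If $\psi$ commutes with right translations, then $\psi'(A)=\psi(A^{-1})^{-1}$ has the other required properties and satisfies $\psi'(tA)=(\psi(A^{-1})t^{-1})^{-1}=t\psi'(A)$. So it remains to treat left translations on a nondiscrete group. Splitting an element by deleting some of its digits uses commutativity, so we proceed in three steps: we build the small subgroup $H$ in an abelian group, we find a nondiscrete closed abelian subgroup $P\le G$, and we spread $H$ over all cosets of $P$.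

\subsection{The abelian case}

A general abelian group has no binary expansion and no function $\|2^ax\|$. Compactness of small balls provides a substitute for the first. In place of the second, we describe $H$ by generators: we take the elements whose digits vanish on prescribed blocks and pass to the group they generate. The number $k$ of summands then plays the role of the constant $C$ in Section~\ref{sec:reals}, and a countable dense subgroup plays the role of the integer part.

\begin{proposition}\label{prop:abelian}
Let $P$ be a nondiscrete locally compact Polish abelian group. There are a subgroup $H\le P$ and a set $E\supseteq H$ such that $E$ is a countable union of closed null (hence nowhere dense) sets, and the only $H$-invariant Borel subsets of $P$ are $\emptyset$ and $P$.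
\end{proposition}

\begin{proof}
We write $P$ additively and let $\mu$ be its Haar measure.

\emph{Digits.} A metrizable abelian group has a compatible translation invariant metric $d$ (Birkhoff--Kakutani theorem). Put $|x|=d(x,0)$ and $V(r)=\{x:|x|\le r\}$; then $|-x|=|x|$ and $|x+y|\le|x|+|y|$. Some ball $V(r)$ is compact, and after rescaling $d$ we may assume that $V(1)$ is. Let $V_i=V(2^{-i})$ for $i\ge0$. We have $\mu(\{0\})=0$: otherwise all points would have the same positive measure, the neighborhood $V(1)$ of $0$ would be finite, and $P$ would be discrete. Since $\mu(V(1))<\infty$, it follows that $\mu(V(r))\to0$ as $r\to0$.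

The compact set $V_i$ is covered by the interiors of the sets $v+V_{i+1}$, $v\in V_i$, hence by finitely many of them. Adding $0$ and negatives, we get a finite set $D_i\subseteq V_i$ with $0\in D_i=-D_i$ and $V_i\subseteq D_i+V_{i+1}$. Let $w_i\in D_i$ for all $i$. For $q\ge p$ we have $|\sum_{i=p}^qw_i|\le2^{1-p}$. So the partial sums of $\sum_{i\ge1}w_i$ form a Cauchy sequence in the compact set $V_0$, the series $\sum_{i\ge0}w_i$ converges, and
\begin{equation}\label{eq:tail}
\Big|\sum_{i\ge p}w_i\Big|\le2^{1-p}.
\end{equation}
By \eqref{eq:tail}, two sequences that agree below $p$ have sums at distance at most $2^{2-p}$, so the map $\sigma:(w_i)\mapsto\sum_iw_i$ is continuous on the compact space $\prod_iD_i$. Every $r_0\in V_0$ is such a sum: given $r_i\in V_i$, choose $w_i\in D_i$ with $r_{i+1}=r_i-w_i\in V_{i+1}$; then $r_0-\sum_{i<p}w_i=r_p\to0$. Let $\Delta$ be a countable dense subgroup of $P$, for instance the subgroup generated by a countable dense set. Each $w+V_0$ contains a point of $\Delta$, so $P=\Delta+V_0$, and every $w\in P$ has an expansion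
\begin{equation}\label{eq:expansion}
w=\delta+\sum_iw_i,\qquad\delta\in\Delta,\quad w_i\in D_i .
\end{equation}

\emph{Blocks.} For $F\subseteq P$ and $k\ge1$ let $kF$ be the set of sums of $k$ elements of $F$. We choose $0=a_0<a_1<\cdots$ recursively, starting with $a_1=1$. Given $a_j$ with $j\ge1$, the set $F_j=\{\sum_{i<a_j}w_i:w_i\in D_i\}$ is finite and contains $0$. Let $\#(jF_j)$ be the cardinality of $jF_j$, and choose $a_{j+1}>a_j$ with
\begin{equation}\label{eq:blocks}
\#(jF_j)\cdot\mu\big(V(j2^{1-a_{j+1}})\big)\le2^{-j}.
\end{equation}
Define $I_j$, $J_n$ and $\nu$ from the $a_j$ as in Section~\ref{sec:reals}.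

\emph{The subgroup.} For $c\subseteq\omega$ put
\[
Q_c=\Big\{\sum_iw_i:\ w_i\in D_i,\ w_i=0\text{ whenever }\nu(i)\in c\Big\},\qquad L_c=\Delta+\bigcup_{k\ge1}kQ_c .
\]
The set $Q_c$ contains $0$, is symmetric because the $D_i$ are, and is compact as the image under $\sigma$ of a closed subset of $\prod_iD_i$. So $\bigcup_kkQ_c$ is closed under sums and negatives, and $L_c$ is a subgroup. If $c\subseteq c'$, then $Q_{c'}\subseteq Q_c$ and $L_{c'}\subseteq L_c$. Let $H=\bigcup_{c\in U}L_c$. For $c,c'\in U$ we have $L_c\cup L_{c'}\subseteq L_{c\cap c'}$ and $c\cap c'\in U$, so any two elements of $H$ lie in a common subgroup contained in $H$. Hence $H$ is a subgroup.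

\emph{Smallness.} Every $c\in U$ contains some $n$, and then $L_c\subseteq L_{\{n\}}$. So $H$ is contained in
\[
E=\bigcup_nL_{\{n\}}=\bigcup_n\ \bigcup_{k\ge1}\ \bigcup_{\delta\in\Delta}\big(\delta+kQ_{\{n\}}\big),
\]
a countable union of compact sets. Fix $n$ and $k\ge1$, and let $j\in J_n$ with $j\ge k$. The digits of an element of $Q_{\{n\}}$ vanish on $I_j$, so by \eqref{eq:tail} we have $Q_{\{n\}}\subseteq F_j+V(2^{1-a_{j+1}})$. Adding $k$ elements, and using $0\in F_j$ to get $kF_j\subseteq jF_j$, we obtain $kQ_{\{n\}}\subseteq jF_j+V(j2^{1-a_{j+1}})$. By \eqref{eq:blocks}, $\mu(kQ_{\{n\}})\le2^{-j}$. Since $J_n$ is infinite, $kQ_{\{n\}}$ is null.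

\emph{Splitting.} Expand $w\in P$ as in \eqref{eq:expansion} and put $u_c=\sum_{\nu(i)\notin c}w_i$. The sequence with entries $w_i$ for $\nu(i)\notin c$ and $0$ for $\nu(i)\in c$ depends continuously on $c$, and $u_c$ is its image under $\sigma$, so $c\mapsto u_c$ is continuous. We have $u_c\in Q_c\subseteq L_c$. Since $P$ is abelian, partial sums can be subtracted term by term, which gives $w-u_c=\delta+\sum_{\nu(i)\in c}w_i\in L_{\omega\setminus c}$. Thus $u_c\in H$ if $c\in U$ and $w-u_c\in H$ if $c\notin U$, and Lemma~\ref{lem:split} finishes the proof.
\end{proof}

\subsection{A nondiscrete abelian subgroup}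

This step rests on two deep theorems. By the Gleason--Yamabe theorem (see \cite{MZ}), $G$ has an open subgroup $G'$ with a compact normal subgroup $K$ such that $G'/K$ is a Lie group. By a theorem of Zelmanov \cite{Zel}, an infinite compact group has an infinite abelian subgroup.

\begin{lemma}\label{lem:abelian}
Every nondiscrete locally compact Polish group $G$ has a nondiscrete closed abelian subgroup.
\end{lemma}

\begin{proof}
The closure of an abelian subgroup is an abelian subgroup, because the identity $xy=yx$ defines a closed subset of $G\times G$. Let $G'$ and $K$ be as above.

Suppose that $K$ is infinite. The closure of an infinite abelian subgroup of $K$ is infinite, compact and abelian, and an infinite compact space is not discrete.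

Suppose that $K$ is finite. Let $\pi:G'\to G'/K$ be the quotient map, which is continuous and open. The group $G'/K$ is not discrete; otherwise the finite set $K$ would be open in $G'$, hence in $G$, and $G$ would be discrete. So the Lie group $G'/K$ has positive dimension, and the exponential map gives a nontrivial continuous homomorphism $\gamma:\mathbb R\to G'/K$. We lift it. Choose an open neighborhood $O\subseteq G'$ of $e$ with $O^{-1}O\cap K=\{e\}$. For $g\in G'$ we have $\pi^{-1}(\pi(gO))=\bigcup_{k\in K}gOk$. If $gok=go'k'$ with $o,o'\in O$ and $k,k'\in K$, then $o'^{-1}o=k'k^{-1}\in K$, so $o=o'$ and $k=k'$. Hence the open sets $gOk$ are pairwise disjoint and each is mapped homeomorphically onto $\pi(gO)$; that is, $\pi$ is a covering map. Let $\tilde\gamma:\mathbb R\to G'$ be the continuous lift of $\gamma$ with $\tilde\gamma(0)=e$. The map $(s,t)\mapsto\tilde\gamma(s+t)^{-1}\tilde\gamma(s)\tilde\gamma(t)$ is continuous on the connected space $\mathbb R^2$, takes values in the finite set $K$, and equals $e$ at $(0,0)$, so it is constantly $e$. Thus $\tilde\gamma(\mathbb R)$ is a nontrivial connected abelian subgroup. Its closure is connected with more than one point, hence not discrete.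
\end{proof}

\subsection{Spreading the subgroup over the cosets}

Let $G$ be nondiscrete and let $P$ be as in Lemma~\ref{lem:abelian}. A closed subgroup of a locally compact Polish group is locally compact and Polish, so Proposition~\ref{prop:abelian} gives $H\subseteq E\subseteq P$. The subgroup $H$ need not be an obstruction in $G$: for $G=\mathbb R^2$ and $P=\mathbb R\times\{0\}$, the line $P$ is a closed, null, nowhere dense, $H$-invariant superset of $H$. The set $H+(\{0\}\times\mathbb R)$, which puts a copy of $H$ on every horizontal line, is the right replacement, since an $H$-invariant Borel superset must contain each line. In general, left translation by $t\in H$ preserves each right coset $Pg$, so we place a copy of $H$ in every right coset. The copies must be placed in a Borel way, so that the union can be shown to be small.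

We use three standard facts. First, there is a Borel set meeting each left coset $gP$ in exactly one point \cite[Theorem 12.17]{Kechris}; its image $X$ under inversion is a Borel set meeting each right coset $Pg$ in exactly one point. Second, the image of a Borel subset of a Polish space under an injective Borel map into a Polish space is Borel (Lusin--Souslin theorem). Third, if $W$ is a subset with the Baire property of a product of two Polish spaces, then $W$ is meager if and only if its sections in either given direction are meager for all parameters outside a meager set (Kuratowski--Ulam theorem).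

\begin{proof}[Proof of Theorem~\ref{thm:lc} for nondiscrete $G$]
Every $g\in G$ can be written uniquely as $g=px$ with $p\in P$ and $x\in X$: the point $x$ is the one point of $X\cap Pg$, and $p=gx^{-1}$. Put
\[
A=HX\subseteq Y=EX .
\]
The set $Y$ is the image of the Borel set $E\times X$ under multiplication, which is continuous and injective on $P\times X$, so $Y$ is Borel.

\emph{The set $Y$ is meager and null.} The set $W=\{(p,g)\in P\times G:pg\in Y\}$ is Borel. Fix $g=p_0x$ with $p_0\in P$, $x\in X$. By uniqueness of the decomposition, $pp_0x\in EX$ if and only if $pp_0\in E$. So the section $\{p\in P:pg\in Y\}$ equals $Ep_0^{-1}$, which is meager and null in the abelian group $P$. In the other direction, the section at $p\in P$ is $\{g:pg\in Y\}=p^{-1}Y$. By the Kuratowski--Ulam theorem $W$ is meager, and therefore $p^{-1}Y$ is meager for all $p$ outside a meager subset of $P$. Since $P$ is not meager in itself, there is such a $p$, and $Y$ is meager in $G$. Let $\mu_P$ be Haar measure on $P$. Both measures are $\sigma$-finite, so Fubini's theorem and the left invariance of $\lambda_G$ give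
\[
\mu_P(P)\,\lambda_G(Y)=\int_P\lambda_G(p^{-1}Y)\,d\mu_P(p)=\int_G\mu_P(\{p:pg\in Y\})\,d\lambda_G(g)=0 .
\]
As $\mu_P(P)>0$, we get $\lambda_G(Y)=0$. Hence $A\in\mathcal M\cap\mathcal N$.

\emph{The contradiction.} Let $\psi$ be a map as in the theorem, for $\mathcal M$ or for $\mathcal N$, and let $B=\psi(A)$. For $t\in H$ we have $tA=tHX=A$, so $tB=\psi(tA)=B$. Fix $x\in X$ and let $B_x=\{p\in P:px\in B\}$. This set is Borel in $P$, as a continuous preimage of $B$. It is $H$-invariant, since for $t\in H$ we have $tpx\in B$ if and only if $px\in t^{-1}B=B$. It contains $H$, since $Hx\subseteq A\subseteq B$. By Proposition~\ref{prop:abelian}, $B_x=P$. As $x\in X$ was arbitrary, $B\supseteq PX=G$, which is neither meager nor null. This contradicts the requirement that $B$ belong to the ideal.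
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Laver} Laver, 1976.

\bibitem{MZ} Montgomery and Zippin, \emph{Topological Transformation Groups}.

\bibitem{RS} Andrzej Roslanowski and Saharon Shelah, \emph{Small-large subgroups of the reals}, arXiv:1605.02261 (2016).

\bibitem{Zel} Zelmanov, \emph{On periodic compact groups}, Israel J. Math. 77 (1992).

\end{thebibliography}
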